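
\newtheorem{theorem}{Theorem}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}

\title{Compact Hermitian surfaces with $J$-invariant Ricci tensor\\ have even first Betti number}


\begin{abstract}
We prove that the Lee form of a compact Hermitian surface with $J$-invariant Ricci tensor is exact. Such a surface is therefore globally conformally K\"ahler and has even first Betti number, so no compact complex surface with odd first Betti number carries a Hermitian metric of this kind. The proof rests on an explicit primitive of a multiple of the volume form, built from a Killing field on the universal cover. It has singularities at the zeros of this field. If the Lee form were not exact, their contribution to Stokes' formula would have the wrong sign. We also describe all such metrics, give a formula for their volume, and prove that in higher dimensions the Lee form of a compact locally conformally K\"ahler manifold with $J$-invariant Ricci tensor must vanish somewhere.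
\end{abstract}

\section{The question and the results}

All manifolds are connected and without boundary, and all objects are smooth. Let $(M,g,J)$ be a \emph{Hermitian surface}: a real $4$-manifold with a Riemannian metric $g$ and an integrable almost complex structure $J$ that is $g$-orthogonal. Put $\omega(X,Y)=g(JX,Y)$, and orient $M$ by $J$, so that $\omega^2=2\,\mathrm{vol}_g$. In real dimension $4$ the map $\alpha\mapsto\alpha\wedge\omega$ from $1$-forms to $3$-forms is an isomorphism, so there is a unique $1$-form $\theta$, the \emph{Lee form}, with
\[
 d\omega=\theta\wedge\omega .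
\]
The Lee form measures how far $g$ is from being K\"ahler. It vanishes exactly when $g$ is K\"ahler. If $\theta=df$, then $d(e^{-f}\omega)=0$, so the conformal metric $e^{-f}g$ is K\"ahler. If $\theta$ is only closed, this happens locally, and $g$ is called \emph{locally conformally K\"ahler}.

The Ricci tensor $\rho$ of $g$ is \emph{$J$-invariant} if $\rho(JX,JY)=\rho(X,Y)$ for all $X,Y$. Every K\"ahler metric has this property. One may ask how much of K\"ahler geometry the property retains, and in particular whether it can occur on a compact complex surface with odd first Betti number, where no K\"ahler metric exists. Two known results frame the question.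
\begin{itemize}
\item[(i)] (Apostolov--Gauduchon) A compact Hermitian surface with $J$-invariant Ricci tensor is locally conformally K\"ahler: $d\theta=0$.
\item[(ii)] (Vaisman) If, in addition, $b_1(M)$ is even, then it is globally conformally K\"ahler.
\end{itemize}
What remains is the case of odd $b_1$: \emph{does there exist a compact complex surface with odd first Betti number that admits a Hermitian metric with $J$-invariant Ricci tensor?} The question comes from \cite{DHM}.

Closedness of $\theta$ alone does not decide it. The Hopf surface $(\mathbb C^2\setminus\{0\})/\langle z\mapsto 2z\rangle$ has $b_1=1$, and $|z|^{-2}g_{\rm flat}$ descends to a locally conformally K\"ahler metric on it. This metric is locally the product of the unit sphere $S^3$ with a line. Its Ricci tensor is $0$ on the radial direction and $2$ on unit vectors tangent to $S^3$. Since $J$ maps the radial direction into $TS^3$, the Ricci tensor is not $J$-invariant. So one natural candidate fails. We show that every candidate does.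

\begin{theorem}\label{thm:main}
Let $(M,g,J)$ be a compact Hermitian surface with $J$-invariant Ricci tensor. Then $\theta$ is exact, so $g$ is globally conformally K\"ahler. Hence $b_1(M)$ is even.
\end{theorem}

The proof uses (i) but not (ii). It leads to a description of the surfaces and metrics in question.

\begin{theorem}\label{thm:class}
Let $(M,J)$ be a compact complex surface.
\begin{itemize}
\item[(1)] $(M,J)$ admits a Hermitian metric with $J$-invariant Ricci tensor if and only if $b_1(M)$ is even, if and only if $(M,J)$ is of K\"ahler type.
\item[(2)] The Hermitian metrics with $J$-invariant Ricci tensor are exactly the metrics $g=\varphi^{-2}g_K$, where $g_K$ is a K\"ahler metric on $(M,J)$ and $\varphi>0$ is a function on $M$ such that $J\,\mathrm{grad}_{g_K}\varphi$ is a Killing field of $g_K$. The pair $(g_K,\varphi)$ is unique up to replacement by $(k^2g_K,k\varphi)$ with $k>0$.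
\item[(3)] $(M,J)$ admits a non-K\"ahler metric of this kind if and only if $b_1(M)$ is even and $(M,J)$ has a nontrivial holomorphic $S^1$-action with a fixed point.
\end{itemize}
\end{theorem}

\begin{theorem}\label{thm:vol}
Let $g=\varphi^{-2}g_K$ be as in Theorem~\ref{thm:class}(2), and assume that $\varphi$ has only isolated critical points. Let $a_q,a_q,b_q,b_q$ be the eigenvalues of the $g_K$-Hessian of $\varphi$ at a critical point $q$. Then
\[
\mathrm{Vol}(M,g)=\frac{2\pi^2}{3}\sum_{d\varphi(q)=0}\frac{1}{\varphi(q)^2\,a_qb_q}.
\]
\end{theorem}

\begin{theorem}\label{thm:high}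
Let $(M,g,J)$ be a compact locally conformally K\"ahler manifold ($d\omega=\theta\wedge\omega$, $d\theta=0$) of complex dimension $m\ge2$ with $J$-invariant Ricci tensor. Then $\theta$ has a zero.
\end{theorem}

\paragraph{Idea of the proof of Theorem~\ref{thm:main}.}
On the universal cover, $g=\varphi^{-2}g_K$ with $g_K$ K\"ahler, and the deck transformations rescale $\varphi$ by a homomorphism $c$ into $\mathbb R_{>0}$. We must show $c\equiv1$. The hypothesis on the Ricci tensor says precisely that $K=J\,\mathrm{grad}\,\varphi$ is a Killing field. Away from its zeros, $K$ allows us to write down a deck-invariant $3$-form $C$ with $dC=-6\,\mathrm{vol}_g$. If $K$ has no zeros, Stokes' theorem on $M$ is violated. In general, the zeros contribute. If they are isolated, one arrives at a formula for the volume like that of Theorem~\ref{thm:vol}, in which local extrema of $\varphi$ count positively and saddle points negatively. If $c\not\equiv1$, two further facts hold. All zeros of $K$ are isolated, because a nontrivial rescaling of $K$ is incompatible with a circle action. And $\varphi$ has no local extrema, because a deck transformation would produce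 several of them, while no critical points of index $1$ or $3$ are present to separate their basins. So the volume would be at most $0$.

\section{A K\"ahler metric and a Killing field on the universal cover}\label{sec:setup}

Let $(M,g,J)$ be a compact Hermitian manifold of complex dimension $m\ge2$ with $J$-invariant Ricci tensor, $d\omega=\theta\wedge\omega$ and $d\theta=0$, oriented by $J$. For $m=2$ the last condition is supplied by (i); the case $m>2$ is needed only for Theorem~\ref{thm:high}.

Let $\tilde M\to M$ be the universal cover and $\Gamma$ its deck group. We keep the names of lifted objects. Write $\theta=df$ on $\tilde M$ and put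
\[
\varphi:=e^{-f/2}>0,\qquad g_K:=\varphi^2g,\qquad \omega_K:=\varphi^2\omega .
\]
Then $d\omega_K=e^{-f}(-df+\theta)\wedge\omega=0$, so $(g_K,J,\omega_K)$ is K\"ahler, and
\[
\theta=-2\,d\log\varphi .
\]
For $\gamma\in\Gamma$ the function $\gamma^*f-f$ is constant, because $\gamma^*\theta=\theta$. Hence there is a homomorphism $c:\Gamma\to\mathbb R_{>0}$ with
\[
\gamma^*\varphi=c(\gamma)\,\varphi,\qquad \gamma^*g_K=c(\gamma)^2g_K,\qquad \gamma^*\omega_K=c(\gamma)^2\omega_K .
\]
We say that a form $\alpha$ on $\tilde M$, or on a $\Gamma$-invariant open subset, has \emph{weight} $w$ if $\gamma^*\alpha=c(\gamma)^w\alpha$ for all $\gamma$. Thus $\varphi$ has weight $1$, $\omega_K$ has weight $2$, weights add under products, and forms of weight $0$ are $\Gamma$-invariant, so they descend to the quotient by $\Gamma$.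

We have $c\equiv1$ if and only if $f$ descends to $M$, if and only if $\theta$ is exact on $M$. In this case $g_K$ descends to a K\"ahler metric on $M$, and $b_1(M)$ is even by Hodge theory. \emph{So Theorem~\ref{thm:main} amounts to $c\equiv1$.}

We now translate the hypothesis on the Ricci tensor of $g$ into K\"ahler terms.

\begin{lemma}\label{lem:killing}
Let $(N,g_K,J)$ be a K\"ahler manifold of complex dimension $m\ge2$ and $\varphi>0$ a function on $N$. Let $\nabla$ and $\mathrm{grad}$ be taken with respect to $g_K$. The following are equivalent: the Ricci tensor of $\varphi^{-2}g_K$ is $J$-invariant; $\nabla d\varphi$ is $J$-invariant; $K:=J\,\mathrm{grad}\,\varphi$ is a Killing field of $g_K$.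
\end{lemma}

\begin{proof}
In real dimension $n$, the Ricci tensor changes under conformal rescaling by
\[
\mathrm{Ric}_{e^{2u}g_K}=\mathrm{Ric}_{g_K}-(n-2)(\nabla du-du\otimes du)+(\text{function})\,g_K .
\]
For $u=-\log\varphi$ we have $\nabla du=-\varphi^{-1}\nabla d\varphi+\varphi^{-2}d\varphi\otimes d\varphi$ and $du\otimes du=\varphi^{-2}d\varphi\otimes d\varphi$. Hence
\[
\mathrm{Ric}_{\varphi^{-2}g_K}=\mathrm{Ric}_{g_K}+(n-2)\varphi^{-1}\nabla d\varphi+(\text{function})\,g_K .
\]
Since $\mathrm{Ric}_{g_K}$ and $g_K$ are $J$-invariant and $n=2m>2$, the first equivalence follows. Next, $\nabla J=0$ gives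
\[
g_K(\nabla_YK,Z)=g_K(J\nabla_Y\mathrm{grad}\,\varphi,Z)=-\nabla d\varphi(Y,JZ).
\]
The field $K$ is Killing if and only if this is skew in $(Y,Z)$, that is, $\nabla d\varphi(Y,JZ)+\nabla d\varphi(JY,Z)=0$ for all $Y,Z$. Replacing $Z$ by $JZ$ turns this into $\nabla d\varphi(JY,JZ)=\nabla d\varphi(Y,Z)$.
\end{proof}

In our situation $K=J\,\mathrm{grad}\,\varphi$ is therefore Killing for $g_K$ on $\tilde M$. We collect its properties. First, $\iota_K\omega_K=g_K(JK,\cdot)$, so
\begin{equation}\label{eq:moment}
\iota_K\omega_K=-d\varphi,\qquad d\varphi(K)=0 .
\end{equation}
Thus $K$ preserves $\varphi$, and it is Killing for $g=\varphi^{-2}g_K$ too. The metric $g$ on $\tilde M$ is complete, being lifted from a compact manifold, so the flow $\exp(tK)$ exists for all times. As $\mathcal L_K\omega_K=d\iota_K\omega_K=0$ and $\mathcal L_Kg_K=0$, also $\mathcal L_KJ=0$. Finally, pulling back \eqref{eq:moment} by $\gamma$ gives $c(\gamma)^2\iota_{\gamma^*K}\omega_K=-c(\gamma)\,d\varphi=c(\gamma)\,\iota_K\omega_K$, so $\gamma^*K=c(\gamma)^{-1}K$, or equivalently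
\begin{equation}\label{eq:scaleK}
\gamma_*K=c(\gamma)K .
\end{equation}
The zeros of $K$ are the critical points of $\varphi$, equivalently the zeros of $\theta$ on $\tilde M$.

To see what the lemma demands, take the Hopf surface from the introduction, with $g_K=g_{\rm flat}$ on its universal cover $\mathbb C^2\setminus\{0\}$. We would need a positive function $\varphi$ with $\varphi(2z)=2\varphi(z)$ whose flat Hessian is $J$-invariant. The function $|z|$ has the right weight but the wrong Hessian. The function $|z|^2$ has the right Hessian but the wrong weight. The function $\mathrm{Re}\,z_1$ satisfies both conditions but is not positive. The last one is instructive where it is positive.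

\begin{example}[Compactness is essential]\label{ex:half}
Write $z_j=x_j+iy_j$. On the half-space $\{x_1>0\}\subset\mathbb C^2$ take $g_K=g_{\rm flat}$ and $\varphi=x_1$. Then $g=x_1^{-2}g_{\rm flat}$ is the complete real hyperbolic metric. It is Einstein, so its Ricci tensor is $J$-invariant. The map $z\mapsto2z$ is a holomorphic isometry of $g$, and the quotient by the group it generates is a complete Hermitian surface with $J$-invariant Ricci tensor, closed Lee form $\theta=-2\,d\log x_1$, and $b_1=1$. Here $c\not\equiv1$, so $[\theta]\ne0$. Theorem~\ref{thm:main} thus needs compactness.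

The example also shows what a compact quotient would violate. We have $K=J\partial_{x_1}=\partial_{y_1}$. Let $\tau=dy_1$ be the $1$-form dual to $K$. With $\omega_K=dx_1\wedge dy_1+dx_2\wedge dy_2$,
\[
2\varphi^{-3}\,\tau\wedge\omega_K=2x_1^{-3}\,dy_1\wedge dx_2\wedge dy_2 ,
\]
and
\[
d\bigl(2x_1^{-3}\,dy_1\wedge dx_2\wedge dy_2\bigr)=-6\,x_1^{-4}\,dx_1\wedge dy_1\wedge dx_2\wedge dy_2=-6\,\mathrm{vol}_g .
\]
This $3$-form is invariant under $z\mapsto2z$. More to the point, it is built from $\varphi$, $K$ and $g_K$ in such a way that the weights cancel. So it would descend to every quotient, and on a compact quotient the volume form cannot be exact. The next section extends this formula to the general case.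
\end{example}

\section{An invariant primitive of the volume form}\label{sec:primitive}

Let $m=2$. On $\{K\ne0\}\subset\tilde M$ put
\[
\tau:=\frac{g_K(K,\cdot)}{g_K(K,K)},\qquad \beta:=d\tau .
\]
Then $\tau(K)=1$ and $\mathcal L_K\tau=0$, hence $\iota_K\beta=\mathcal L_K\tau-d(\tau(K))=0$. From $\gamma^*K=c(\gamma)^{-1}K$ we see that $g_K(K,\cdot)$ has weight $1$ and $g_K(K,K)$ has weight $0$. So $\tau$ and $\beta$ have weight $1$.

In Example~\ref{ex:half} we had $\beta=0$. In general the form $2\varphi^{-3}\tau\wedge\omega_K$, of weight $-3+1+2=0$, needs a correction involving $\beta$. To find it we use a simple principle: where $K\neq0$, a $4$-form $\Omega$ on a $4$-manifold is determined by $\iota_K\Omega$. By \eqref{eq:moment} this yields three identities.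
\begin{itemize}
\item $\beta\wedge\beta=0$, because $\iota_K(\beta\wedge\beta)=0$.
\item $\beta\wedge\omega_K=d\varphi\wedge\tau\wedge\beta$, because both sides contract with $K$ to $-d\varphi\wedge\beta$.
\item $\omega_K^2=2\,d\varphi\wedge\tau\wedge\omega_K$. Indeed $\iota_K\omega_K^2=-2\,d\varphi\wedge\omega_K$, and
\[
\iota_K(d\varphi\wedge\tau\wedge\omega_K)=-d\varphi\wedge(\omega_K+\tau\wedge d\varphi)=-d\varphi\wedge\omega_K .
\]
\end{itemize}
The third and then the second identity give
\begin{align*}
d(2\varphi^{-3}\tau\wedge\omega_K)
&=-6\varphi^{-4}d\varphi\wedge\tau\wedge\omega_K+2\varphi^{-3}\beta\wedge\omega_K\\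
&=-3\varphi^{-4}\omega_K^2+2\varphi^{-3}d\varphi\wedge\tau\wedge\beta .
\end{align*}
The unwanted last term is itself exact: since $\beta\wedge\beta=0$, it equals $-d(\varphi^{-2}\tau\wedge\beta)$. The form $\varphi^{-2}\tau\wedge\beta$ has weight $-2+1+1=0$. Recalling $\varphi^{-4}\omega_K^2=\omega^2=2\,\mathrm{vol}_g$, we have proved the following.

\begin{proposition}\label{prop:C}
On $\{K\ne0\}\subset\tilde M$ the $3$-form
\[
C:=\varphi^{-2}\,\tau\wedge\beta+2\varphi^{-3}\,\tau\wedge\omega_K
\]
is $\Gamma$-invariant and satisfies
\begin{equation}\label{eq:dC}
dC=-3\,\omega^2=-6\,\mathrm{vol}_g .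
\end{equation}
\end{proposition}

If $K$ has no zeros at all, then $C$ descends to $M$, and Stokes' theorem gives $0=-6\,\mathrm{Vol}(M,g)$, a contradiction. So the whole question is about the zeros of $K$.

\section{The contribution of a zero and the volume formula}\label{sec:zeros}

We keep $m=2$. In this section $c$ is arbitrary.

\begin{lemma}\label{lem:normal}
Let $q\in\tilde M$ be a zero of $K$. There are real numbers $a,b$ and unitary coordinates $(z_1,z_2)$ on $(T_q\tilde M,J,g_K)$ for which the $g_K$-Hessian of $\varphi$ at $q$ has eigenvalues $a,a$ on the $z_1$-line and $b,b$ on the $z_2$-line. The flow $\exp(tK)$ acts on $T_q\tilde M=\mathbb C^2$ by $\mathrm{diag}(e^{iat},e^{ibt})$. In the corresponding $g_K$-normal coordinates $z_j=r_je^{i\theta_j}$ near $q$,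
\begin{equation}\label{eq:normal}
K=a\,\partial_{\theta_1}+b\,\partial_{\theta_2}.
\end{equation}
The zero $q$ is isolated if and only if $ab\neq0$. In this case $q$ is a nondegenerate critical point of $\varphi$ of index $0$, $2$ or $4$, and the index is $2$ if and only if $ab<0$.
\end{lemma}

\begin{proof}
The Hessian endomorphism at $q$ is symmetric and, by Lemma~\ref{lem:killing}, commutes with $J$. So it is diagonal with eigenvalues $a,a,b,b$ for a suitable unitary basis. At the zero $q$ the flow of $K$ acts on $T_q\tilde M$ by $e^{t\nabla K}$, and $\nabla K=J\circ\mathrm{Hess}\,\varphi$ is $\mathrm{diag}(ia,ib)$. Isometries of $g_K$ fixing $q$ commute with the exponential map at $q$, so they are linear in normal coordinates; hence \eqref{eq:normal}. (These coordinates come from a linear identification $T_q\tilde M\cong\mathbb C^2$; they need not be holomorphic on $\tilde M$.) By \eqref{eq:normal}, the zeros of $K$ near $q$ are given by $z_1=0$ if $a\ne0$ together with $z_2=0$ if $b\neq0$. The remaining statements follow.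
\end{proof}

Let $q$ be an isolated zero of $K$ and let $S_\varepsilon$ be the $g_K$-sphere of small radius $\varepsilon$ about $q$, oriented as the boundary of the ball. It is preserved by the flow of $K$.

\begin{lemma}\label{lem:residue}
At an isolated zero $q$ of $K$, with $a,b$ as in Lemma~\ref{lem:normal},
\[
\lim_{\varepsilon\to0}\int_{S_\varepsilon}C=\frac{4\pi^2}{\varphi(q)^2\,ab}.
\]
\end{lemma}

\begin{proof}
\emph{Step 1: the leading term.} Let $r$ be the $g_K$-distance to $q$, $\varphi_0=\varphi(q)$, $\kappa=g_K(K,\cdot)$ and $|K|^2=g_K(K,K)$. In normal coordinates $\kappa$ is smooth and vanishes at $q$, so $\kappa=O(r)$ and $d\kappa=O(1)$. By \eqref{eq:normal} the Euclidean norm squared of $K$ is $a^2r_1^2+b^2r_2^2$ with $a,b\ne0$, so $|K|^2\ge \mathrm{const}\cdot r^2$ with a positive constant. As $|K|^2$ is smooth and vanishes to second order, $d|K|^2=O(r)$. Hence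
\[
\tau=\frac{\kappa}{|K|^2}=O(r^{-1}),\qquad
\beta=\frac{d\kappa}{|K|^2}-\frac{d|K|^2\wedge\kappa}{|K|^4}=O(r^{-2}).
\]
The area of $S_\varepsilon$ is $O(\varepsilon^3)$. Since $d\varphi(q)=0$, also $\varphi^{-2}=\varphi_0^{-2}+O(r^2)$. Thus
\[
\int_{S_\varepsilon}2\varphi^{-3}\tau\wedge\omega_K=O(\varepsilon^{2}),\qquad
\int_{S_\varepsilon}(\varphi^{-2}-\varphi_0^{-2})\,\tau\wedge\beta=O(\varepsilon^2),
\]
so $\int_{S_\varepsilon}C=\varphi_0^{-2}\int_{S_\varepsilon}\tau\wedge d\tau+O(\varepsilon^2)$, and it remains to compute $\int_{S_\varepsilon}\tau\wedge d\tau$.

\emph{Step 2: the integral does not depend on the choice of $\tau$.} Let $\tau_0$ be any smooth $1$-form on $S_\varepsilon$ with $\tau_0(K)=1$ and $\mathcal L_K\tau_0=0$. Put $\alpha=\tau_0-\tau$ on $S_\varepsilon$. Then $\iota_K\alpha=0$ and $\iota_Kd\alpha=\mathcal L_K\alpha=0$. So $\alpha\wedge d\alpha$, $\alpha\wedge d\tau$ and $d\tau\wedge\alpha$ are $3$-forms on the $3$-manifold $S_\varepsilon$ annihilated by $\iota_K$, where $K$ is tangent to $S_\varepsilon$ and nowhere zero. Hence they vanish, and $\tau\wedge d\alpha=d\tau\wedge\alpha-d(\tau\wedge\alpha)=-d(\tau\wedge\alpha)$.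 Expanding $\tau_0\wedge d\tau_0=(\tau+\alpha)\wedge(d\tau+d\alpha)$ we obtain
\[
\int_{S_\varepsilon}\tau_0\wedge d\tau_0=\int_{S_\varepsilon}\tau\wedge d\tau .
\]

\emph{Step 3: a convenient choice.} On $S_\varepsilon=\{r_1^2+r_2^2=\varepsilon^2\}$ let $x=r_1^2/\varepsilon^2\in[0,1]$ and
\[
\tau_0=\frac xa\,d\theta_1+\frac{1-x}b\,d\theta_2 .
\]
This is smooth, since $r_j^2\,d\theta_j$ is smooth and $1-x=r_2^2/\varepsilon^2$, and it has the two required properties. Where $r_1r_2\ne0$, which holds on $S_\varepsilon$ outside a set of measure zero, $d\tau_0=dx\wedge\bigl(\tfrac1a d\theta_1-\tfrac1b d\theta_2\bigr)$ gives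
\[
\tau_0\wedge d\tau_0=\frac1{ab}\bigl[-x\,d\theta_1\wedge dx\wedge d\theta_2+(1-x)\,d\theta_2\wedge dx\wedge d\theta_1\bigr]
=\frac1{ab}\,dx\wedge d\theta_1\wedge d\theta_2 .
\]
The complex orientation is given there by
\[
d(r_1^2)\wedge d\theta_1\wedge d(r_2^2)\wedge d\theta_2=d(r_1^2+r_2^2)\wedge d(r_1^2)\wedge d\theta_1\wedge d\theta_2 ,
\]
so $dx\wedge d\theta_1\wedge d\theta_2$ is positive on $S_\varepsilon$. Therefore $\int_{S_\varepsilon}\tau\wedge d\tau=(2\pi)^2/(ab)$.
\end{proof}

\begin{proposition}\label{prop:volume}
Suppose that all zeros of $K$ on $\tilde M$ are isolated. Then their image $Z\subset M$ is finite, and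
\begin{equation}\label{eq:volume}
6\,\mathrm{Vol}(M,g)=\sum_{q\in Z}\frac{4\pi^2}{\varphi(\tilde q)^2\,a_{\tilde q}b_{\tilde q}},
\end{equation}
where $\tilde q\in\tilde M$ is any lift of $q$, and $a_{\tilde q},b_{\tilde q}$ are the numbers $a,b$ of Lemma~\ref{lem:normal} at $\tilde q$.
\end{proposition}

\begin{proof}
By \eqref{eq:scaleK} the zero set of $K$ is $\Gamma$-invariant. It is closed and discrete, so $Z$ is a closed discrete subset of the compact manifold $M$, hence finite. The form $C$ descends to $M\setminus Z$. Choose a lift $\tilde q$ of each $q\in Z$. For small $\varepsilon$ the $g_K$-balls of radius $\varepsilon$ about the points $\tilde q$ project diffeomorphically onto disjoint neighborhoods of the points of $Z$. Let $M_\varepsilon$ be the complement of these neighborhoods. As part of the boundary of $M_\varepsilon$, the spheres carry the orientation opposite to that of Lemma~\ref{lem:residue}. So \eqref{eq:dC} and Stokes' theorem give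
\[
-6\,\mathrm{Vol}(M_\varepsilon,g)=-\sum_{q\in Z}\int_{S_\varepsilon(\tilde q)}C .
\]
Let $\varepsilon\to0$ and use Lemma~\ref{lem:residue}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:vol}]
Here $\varphi$ and $g_K$ live on $M$, and $g$ has $J$-invariant Ricci tensor by Lemma~\ref{lem:killing}. Since $d(\varphi^{-2}\omega_K)=-2\,d\log\varphi\wedge\varphi^{-2}\omega_K$, the Lee form is $\theta=-2\,d\log\varphi$, and in Section~\ref{sec:setup} we may choose $f=-2\log\varphi$. Then the objects of that section are the lifts of the given ones, with $c\equiv1$. The critical points of $\varphi$ are isolated, so $a_qb_q\ne0$ by Lemma~\ref{lem:normal}, and \eqref{eq:volume} is the assertion.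
\end{proof}

\begin{example}\label{ex:spheres}
Let $g_K$ be the product of two round unit spheres, with height functions $h_1,h_2$, and let $\varphi=A+h_1+h_2$ with $A>2$. Then $J\,\mathrm{grad}\,\varphi$ generates simultaneous rotations of the factors, so it is Killing. The Hessian of a height function is $-1$ times the metric at the top and $+1$ times the metric at the bottom. The four critical points of $\varphi$ contribute
\[
\frac{2\pi^2}{3}\Bigl[\frac1{(A+2)^2}-\frac2{A^2}+\frac1{(A-2)^2}\Bigr]
\]
to the formula of Theorem~\ref{thm:vol}. This is indeed the volume $\int\varphi^{-4}\,\mathrm{vol}_{g_K}=4\pi^2\int_{-1}^1\!\int_{-1}^1(A+h_1+h_2)^{-4}\,dh_1\,dh_2$. The extrema contribute positively, the two saddle points negatively.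
\end{example}

When $c\equiv1$, the function $\varphi$ lives on $M$ and attains its maximum and minimum, and positive terms are present in \eqref{eq:volume}. If $c\not\equiv1$, then $\varphi$ on $\tilde M$ is unbounded and not bounded away from $0$. We shall show that then all zeros are isolated and none is an extremum. All terms in \eqref{eq:volume} are then negative.

\section{If $c\not\equiv1$, the zeros of $K$ are isolated}

By Lemma~\ref{lem:normal}, a zero of $K$ fails to be isolated when one of the two rotation speeds $a,b$ vanishes. Then $\exp(tK)$ is a rotation in one plane, so the flow is periodic. But a periodic flow has a least period, and this is incompatible with the rescaling \eqref{eq:scaleK}.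

\begin{proposition}\label{prop:isolated}
Let $m=2$ and $c\not\equiv1$. Then every zero of $K$ on $\tilde M$ is isolated.
\end{proposition}

\begin{proof}
Since $c\not\equiv1$, the function $\varphi$ is not constant, so $K\not\equiv0$. Let $q$ be a zero of $K$, with $a,b$ as in Lemma~\ref{lem:normal}. The maps $\exp(tK)$ are isometries of $g_K$ fixing $q$. An isometry of a connected manifold is determined by its value and differential at one point. So
\[
\exp(tK)=\mathrm{id}\iff e^{iat}=e^{ibt}=1 .
\]
As $K\not\equiv0$, the numbers $a,b$ are not both $0$. Suppose that exactly one of them is $0$, say $b=0\ne a$. Then $\exp(tK)=\mathrm{id}$ exactly for $t\in P\mathbb Z$, where $P=2\pi/|a|$. For $\gamma\in\Gamma$, \eqref{eq:scaleK} gives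
\[
\gamma\exp(tK)\gamma^{-1}=\exp\bigl(t\,c(\gamma)K\bigr)\qquad(t\in\mathbb R).
\]
The left side is the identity exactly for $t\in P\mathbb Z$, the right side exactly for $t\in c(\gamma)^{-1}P\mathbb Z$. Since $c(\gamma)>0$, it follows that $c(\gamma)=1$. This holds for all $\gamma$, contrary to assumption. So $ab\ne0$, and $q$ is isolated by Lemma~\ref{lem:normal}.
\end{proof}

\section{If $c\not\equiv1$, there are no extrema}

The function $\log\varphi$ on $\tilde M$ changes by constants under $\Gamma$, and its critical points, if isolated, have even index. We show that this alone rules out local extrema. The idea is to follow the negative gradient flow. The basin of a local minimum is open. So are the basins of the other local minima, and so is the set of points that flow below the level of the given minimum. These open sets can be separated only by the stable sets of the remaining critical points, and a critical point of index $k$ has a stable set of codimension $k$. Sets of codimension at least $2$ do not separate. So, without critical points of index $1$, the basin of a single local minimum fills everything up to codimension $2$. But a deck transformation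 that shifts the function carries this minimum to a different one.

\begin{lemma}\label{lem:morse}
Let $N$ be a compact connected $n$-manifold, $\tilde N\to N$ its universal cover with deck group $\Gamma$, and $h:\tilde N\to\mathbb R$ a function such that $\gamma^*h-h$ is constant for every $\gamma\in\Gamma$, and nonzero for some $\gamma$. Suppose that all critical points of $h$ are nondegenerate and none has index $1$. Then none has index $0$.
\end{lemma}

\begin{proof}
Fix a Riemannian metric on $N$, lift it to $\tilde N$, and let $X=-\mathrm{grad}\,h$ with flow $\Phi_t$. The field $X$ is $\Gamma$-invariant, hence lifted from the compact manifold $N$, and therefore complete. Along trajectories $\frac{d}{dt}h=-|X|^2$. The critical points form a closed, discrete, $\Gamma$-invariant set. Hence it is countable, and its image $Z\subset N$ is finite.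

\emph{Step 1: limits of trajectories.} We claim that along a forward trajectory either $h\to-\infty$, or the trajectory converges to a critical point. Suppose that $h$ stays bounded below. Then $\int_0^\infty|X|^2\,dt<\infty$. The derivative of $|X|^2$ along the flow is the lift of a continuous function on $N$, so it is bounded, and it follows that $|X|\to0$. On $N$, the function $|X|$ is bounded below by a positive constant outside any neighborhood of $Z$. So the projected trajectory eventually stays in the union of any given family of disjoint balls around the points of $Z$, which we take so small that they are evenly covered. By connectedness, the trajectory in $\tilde N$ eventually stays in a single lift of one of these balls. Shrinking the balls gives nested lifts around the same critical point, so the trajectory converges to it.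

\emph{Step 2: stable sets.} For a critical point $q$ let $W^s(q)$ be the set of points whose forward trajectory converges to $q$. The linearization of $X$ at $q$ is minus the Hessian of $h$, with nonzero real eigenvalues, exactly $n-\mathrm{ind}(q)$ of them negative. By the stable manifold theorem there is an embedded disc $W^s_{\rm loc}(q)$ of dimension $n-\mathrm{ind}(q)$ with
\[
W^s(q)=\bigcup_{k\ge0}\Phi_{-k}\bigl(W^s_{\rm loc}(q)\bigr).
\]
So $W^s(q)$ is open if $\mathrm{ind}(q)=0$, and it is a countable union of embedded discs of dimension at most $n-2$ if $\mathrm{ind}(q)\ge2$. Let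
\[
W:=\bigcup_{\mathrm{ind}(q)\ge2}W^s(q),\qquad U:=\tilde N\setminus W .
\]
Then $W$ is a countable union of embedded discs $D_i$ of dimension at most $n-2$.

\emph{Step 3: $U$ is path-connected.} Let $V\subset\tilde N$ be a chart domain identified with an open ball in $\mathbb R^n$, and let $x,y\in U\cap V$. If $z\in V$ and the segment from $x$ to $z$ meets $W$, it does so at a point $w=x+s(z-x)$ with $s\in(0,1]$, since $x\notin W$. Thus $z=x+s^{-1}(w-x)$ lies in the image of one of the smooth maps
\[
(D_i\cap V)\times(0,\infty)\to\mathbb R^n,\qquad (w,s)\mapsto x+s^{-1}(w-x).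
\]
Their domains have dimension at most $n-1$, so the countably many images have measure zero. The same holds with $y$ in place of $x$. Hence for almost every $z\in V$ both segments $xz$ and $zy$ lie in $U\cap V$, and $U\cap V$ is path-connected. Also $U$ is dense, because $W$ has measure zero. Since $\tilde N$ is connected, any two chart balls are joined by a finite chain of chart balls in which consecutive members intersect, and each intersection contains points of $U$. So $U$ is path-connected.

\emph{Step 4: conclusion.} Suppose that $q_0$ has index $0$, and let $B=W^s(q_0)$. As limits are unique, $B\subset U$. By Step 1 and the absence of index $1$, every point of $U\setminus B$ belongs to one of the sets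
\[
\bigcup_{\substack{\mathrm{ind}(q')=0\\ q'\ne q_0}}W^s(q'),\qquad
\bigl\{y\in U:\ h(\Phi_t(y))<h(q_0)\text{ for some }t\ge0\bigr\}.
\]
Both are open in $U$. Both are disjoint from $B$: the first by uniqueness of limits, the second because $h$ decreases to $h(q_0)$ along trajectories in $B$. So $U$ is the disjoint union of the nonempty open set $B$ and another open set, and connectedness gives $B=U$.

Now choose $\gamma\in\Gamma$ with $\gamma^*h-h$ a nonzero constant. Then $h(\gamma q_0)\ne h(q_0)$, so $\gamma q_0\ne q_0$, and $\gamma q_0$ is again a critical point of index $0$. As $\Phi_t$ commutes with $\gamma$, the set $W^s(\gamma q_0)=\gamma B$ is a nonempty subset of $U=B$. It is disjoint from $B$, a contradiction.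
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}

By (i) the setting of Section~\ref{sec:setup} applies with $m=2$. Suppose that $c\not\equiv1$. By Proposition~\ref{prop:isolated} and Lemma~\ref{lem:normal}, all critical points of $\varphi$ on $\tilde M$, which are the zeros of $K$, are nondegenerate of index $0$, $2$ or $4$. The same holds for $\log\varphi$, since at critical points its Hessian is $\varphi^{-1}$ times that of $\varphi$. We have $\gamma^*\log\varphi-\log\varphi=\log c(\gamma)$, which is nonzero for some $\gamma$. Lemma~\ref{lem:morse} with $h=\log\varphi$ excludes index $0$. The function $-\log\varphi$ has index $4-\mathrm{ind}$ at each critical point, hence again no critical points of index $1$, and Lemma~\ref{lem:morse} with $h=-\log\varphi$ excludes index $4$. So every critical point has index $2$, that is,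
\[
a_{q}b_{q}<0\qquad\text{at every zero $q$ of $K$.}
\]
Thus the right-hand side of \eqref{eq:volume} is at most $0$ (it is an empty sum if $K$ has no zeros), while the left-hand side is positive. This contradiction shows $c\equiv1$. By Section~\ref{sec:setup}, $\theta$ is exact, $M$ carries the K\"ahler metric $g_K$, and $b_1(M)$ is even. \qed

\section{The surfaces and the metrics: proof of Theorem~\ref{thm:class}}

\emph{Part (2).} If $g$ has $J$-invariant Ricci tensor, then $c\equiv1$ by Theorem~\ref{thm:main}. So $\varphi$ and $g_K$ descend to $M$, and $J\,\mathrm{grad}_{g_K}\varphi$ is Killing by Lemma~\ref{lem:killing}. The same lemma gives the converse. If $g=\varphi^{-2}g_K$, then $\theta=-2\,d\log\varphi$. Since $\theta$ is determined by $g$ and $J$, the function $\varphi$ is determined up to a factor $k>0$, and $g_K=\varphi^2g$.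

\emph{Part (1).} If $(M,J)$ admits such a metric, $b_1(M)$ is even by Theorem~\ref{thm:main}. A compact complex surface with even $b_1$ is of K\"ahler type (Kodaira, Siu; Buchdahl, Lamari). And a K\"ahler metric has $J$-invariant Ricci tensor.

\emph{Part (3), ``only if''.} Let $g=\varphi^{-2}g_K$ be a non-K\"ahler metric as in (2). Then $b_1(M)$ is even, $\varphi$ is not constant, and $K=J\,\mathrm{grad}_{g_K}\varphi\not\equiv0$ vanishes at a maximum $p$ of $\varphi$. The closure of the flow of $K$ in the compact group $\mathrm{Isom}(M,g_K)$ is a nontrivial torus. Its elements fix $p$ and preserve $J$, as the flow of $K$ does. Any circle subgroup gives the desired action.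

\emph{Part (3), ``if''.} By (1) there is a K\"ahler metric on $(M,J)$. Averaging its K\"ahler form over the holomorphic $S^1$-action gives an $S^1$-invariant K\"ahler metric $g_K$ with form $\omega_K$. Let $K\not\equiv0$ be the generator of the action. It is Killing, it preserves $\omega_K$, and it has a zero. We look for $\varphi$ with $\iota_K\omega_K=-d\varphi$.

The form $\iota_K\omega_K$ is closed, since $d\iota_K\omega_K=\mathcal L_K\omega_K=0$. By Hodge theory it is exact if it is $L^2$-orthogonal to all harmonic $1$-forms. Let $\eta$ be one. Isometries in the flow of $K$ preserve harmonicity, and also the class $[\eta]$, because they are isotopic to the identity. So $\mathcal L_K\eta=0$ and $d(\eta(K))=\mathcal L_K\eta-\iota_Kd\eta=0$. Thus $\eta(K)$ is constant, and it is $0$ because $K$ has a zero. This is where the fixed point is used. On a compact K\"ahler manifold $\eta\circ J$ is harmonic too, so pointwise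
\[
\langle\iota_K\omega_K,\eta\rangle=\eta(JK)=(\eta\circ J)(K)=0 .
\]
Hence $\iota_K\omega_K=-d\varphi$ for some function $\varphi$, which we make positive by adding a constant. Since $\iota_K\omega_K=g_K(JK,\cdot)$, we have $JK=-\mathrm{grad}\,\varphi$, that is, $K=J\,\mathrm{grad}\,\varphi$, and $\varphi$ is not constant. By Lemma~\ref{lem:killing}, $g=\varphi^{-2}g_K$ has $J$-invariant Ricci tensor, and its Lee form $-2\,d\log\varphi$ is not identically zero. So $g$ is not K\"ahler. \qed

\section{Higher dimensions: proof of Theorem~\ref{thm:high}}

We return to Section~\ref{sec:setup} with any $m\ge2$. Suppose that $\theta$ has no zero, so that $K$ has no zero on $\tilde M$. Define $\tau$ and $\beta=d\tau$ on $\tilde M$ as in Section~\ref{sec:primitive}. As there, $\tau(K)=1$, $\iota_K\beta=0$, and $\tau$, $\beta$ have weight $1$.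

In dimension $4$ we found the primitive $C$ by correcting a first guess once. For general $m$ several corrections are needed. They are organized by the operator
\[
D:=d+\iota_K ,
\]
an antiderivation of the algebra of forms, which changes the parity of the degree. By \eqref{eq:moment} and the properties of $\tau$ and $\beta$,
\[
D(\varphi+\omega_K)=d\varphi+\iota_K\omega_K=0,\qquad D\tau=1+\beta,\qquad D(1+\beta)=0 .
\]
The even forms $1+\beta$ and $\varphi+\omega_K$ are invertible, since $\varphi>0$ and forms of positive degree are nilpotent:
\[
(1+\beta)^{-1}=\sum_{k\ge0}(-1)^k\beta^k,\qquad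
(\varphi+\omega_K)^{-m}=\sum_{l\ge0}\binom{-m}{l}\varphi^{-m-l}\omega_K^l .
\]
If $u$ is even and invertible with $Du=0$, then $0=D(uu^{-1})=u\,D(u^{-1})$, so $D(u^{-1})=0$. Therefore
\[
\Theta:=\tau\wedge(1+\beta)^{-1}\wedge(\varphi+\omega_K)^{-m}
\qquad\text{satisfies}\qquad
D\Theta=(\varphi+\omega_K)^{-m}.
\]
Write $\Theta_j$ for the component of degree $j$. As $\Theta_{2m+1}=0$, the component of degree $2m$ of the last equation is
\[
d\Theta_{2m-1}=\binom{-m}{m}\varphi^{-2m}\omega_K^m=\binom{-m}{m}\,\omega^m .
\]
The form $\Theta_{2m-1}$ is a sum of constant multiples of the forms $\varphi^{-m-l}\,\tau\wedge\beta^k\wedge\omega_K^l$ with $k+l=m-1$. Their weight is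
\[
(-m-l)+1+k+2l=-m+1+k+l=0 .
\]
So $\Theta_{2m-1}$ descends to the compact manifold $M$. Since $\binom{-m}{m}=(-1)^m\binom{2m-1}{m}\ne0$, Stokes' theorem gives $\int_M\omega^m=0$. This is a contradiction, because $\omega^m=m!\,\mathrm{vol}_g$. \qed

\begin{remark}
For $m=2$ one finds $\Theta_3=-\varphi^{-2}\tau\wedge\beta-2\varphi^{-3}\tau\wedge\omega_K=-C$, the form of Proposition~\ref{prop:C}. For $m\ge3$ we do not claim that $\theta$ is exact. The rest of the proof of Theorem~\ref{thm:main} uses dimension $4$ in two places. First, if $K\not\equiv0$, a zero that is not isolated has only one nonzero rotation speed, so that the flow is periodic; for $m\ge3$ there may be several. Second, index $2$ is the only even index other than those of extrema, so that excluding extrema fixes the sign of $ab$. For $m\ge3$, Lemma~\ref{lem:morse} excludes neither index $2$ nor index $4$, and for these two indices the products of the rotation speeds have opposite signs.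
\end{remark}

\begin{thebibliography}{1}
\bibitem{DHM} Johann Davidov, Absar Ul Haq, Oleg Mushkarov, \emph{Almost complex structures that are harmonic maps}, arXiv:1504.01610 (2015).
\end{thebibliography}

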